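# Unit balls in three-space cut out hypergraphs of unbounded chromatic number

## Hypergraphs cut out of finite point sets

**Definition 1 (hypergraph).** A hypergraph is a finite set $V$ of vertices together with a finite indexed family $E$ of subsets of $V$, called edges. Empty edges and repeated edges are allowed. The hypergraph is $m$-uniform if every edge has exactly $m$ elements.

For example, $V=\{1,2,3\}$ with edges $\{1,2\},\{1,3\},\{2,3\}$ is a $2$-uniform hypergraph, the triangle.

**Definition 2 (realizability).** Let $P\subset\mathbb{R}^d$ be finite and let $\mathcal S$ be a family of subsets of $\mathbb{R}^d$. The primal hypergraph $\mathcal H(P,\mathcal S)$ has vertex set $P$ and, for each $S\in\mathcal S$, the edge $S\cap P$. A hypergraph is realizable with a family $\mathcal F$ if it is isomorphic to $\mathcal H(P,\mathcal S)$ for some finite $P$ and some $\mathcal S\subseteq\mathcal F$.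

For example, let $P$ be an equilateral triangle of side $1.8$ in $\mathbb{R}^3$, and take the three closed unit balls centered at the midpoints of the sides. The endpoints of a side are at distance $0.9<1$ from its midpoint, and the third vertex is at distance $0.9\sqrt3>1.5$. So each ball contains exactly two points of $P$, and the triangle is realizable by unit balls.

**Definition 3 (colorings).** A $k$-coloring of a hypergraph is a map from $V$ to $\{1,\dots,k\}$. An edge is monochromatic if all its vertices have the same color. A coloring is proper if no edge is monochromatic, and the chromatic number is the least $k$ for which a proper $k$-coloring exists (if all edges have at least two vertices, it is finite, since we may give all vertices different colors).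

For example, the triangle has chromatic number $3$: with two colors, two of its vertices share a color, and they form an edge.

**Definition 4 (bounded chromatic number).** The chromatic number of the hypergraphs realizable with $\mathcal F$ is called bounded if there are positive integers $k$ and $m$ such that every hypergraph realizable with $\mathcal F$ can be colored with $k$ colors so that no edge of size at least $m$ is monochromatic.

So small edges are disregarded: only edges with at least $m$ vertices matter, for a fixed $m$ of our choice. For example, let $\mathcal F$ be the family of unit balls of $\mathbb{R}^1$, that is, closed intervals of length $2$. Given finitely many points on the line, color them alternately from left to right. An interval that contains at least two of the points contains two consecutive ones, so it is not monochromatic. Hence $k=m=2$ works. The value $m=1$ never works once some range meets $P$ in one point, since a one-element edge is always monochromatic.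

**Definition 5 (convex body).** A convex body in $\mathbb{R}^d$ is a compact convex set with nonempty interior. A translate of $C$ is a set $C+u=\{c+u:c\in C\}$.

For example, the closed unit ball is a convex body, and its translates are the closed unit balls. Throughout, "unit ball" means a closed ball of radius $1$.

## Unit balls by dimension, and small cases in $\mathbb{R}^3$

We have just seen that for unit balls on the line the chromatic number is bounded. In the plane we use the following background fact.

**Fact A.** For every convex body $C\subset\mathbb{R}^2$ there is a positive integer $m=m(C)$ such that every finite $P\subset\mathbb{R}^2$ can be three-colored so that no translate of $C$ contains at least $m$ points of $P$, all of the same color.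

In $\mathbb{R}^5$, by contrast, for every $k$ and $m$ there is a hypergraph realizable by unit balls whose edges all have size at least $m$ and which has no proper $k$-coloring. The question of this lecture, taken from Gábor Damásdi and Dömötör Pálvölgyi, "Three-chromatic geometric hypergraphs", arXiv:2112.01820 (2021), is about $\mathbb{R}^3$.

**Problem.** Do there exist positive integers $k$ and $m$ such that every finite point set $P\subset\mathbb{R}^3$ can be colored with $k$ colors so that no unit ball contains at least $m$ points of $P$, all of the same color?

This is the boundedness of Definition 4: a finite $P$ has only finitely many subsets, so finitely many balls produce all the sets $B\cap P$.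

Let us try small values. With $k=1$, put $m$ points in one ball: no $m$ works. With $m=2$ and $k=2$, the triangle above is a counterexample, and it even lies in a plane. With $m=2$ and $k=3$, take the vertices of a regular tetrahedron of side $1.8$ and the six unit balls centered at the midpoints of its edges. Each of the two remaining vertices is at distance $0.9\sqrt3>1$ from such a midpoint, so all six pairs are cut out, and three colors on four points repeat. These examples have tiny edges. The difficulty is to have $m$ large as well. The answer is that no pair $k,m$ works.

**Theorem 1.** For all integers $k,m\ge 1$ there are a finite set $P\subset\mathbb{R}^3$ and a finite family $\mathcal S$ of unit balls, each containing exactly $m$ points of $P$ and having no point of $P$ on its boundary, such that for every coloring of $P$ with $k$ colors some ball $B\in\mathcal S$ has all $m$ points of $B\cap P$ of the same color.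

Later we prove a version for other convex bodies and for all $d\ge3$ (Theorem 2). First come hypergraphs with no geometry in them, then the geometry.

## Sibling sets, branches, and gluing

Begin with $k=2$ and arbitrary $m$. Take a rooted tree of depth $m$ in which every vertex above depth $m$ has $m$ children, and delete the root. The vertices are the $m+m^2+\dots+m^m$ remaining ones. The edges are of two kinds: for each non-leaf of the original tree, the set of its $m$ children (a sibling set); and for each leaf, the $m$ vertices on the path from depth $1$ to that leaf (a branch). Color the vertices red and blue. If some sibling set is all red, we are done. If not, every sibling set contains a blue vertex: choose a blue vertex at depth $1$, then a blue child of it, and so on. This walk traces a blue branch. So no $2$-coloring is proper. For $m=2$ this is a graph with six vertices and seven edges: two triangles $w_1u_1u_2$ and $w_2v_1v_2$, joined by the edge $w_1w_2$.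

For more colors, replace each sibling set by a copy of the hypergraph that defeats one color fewer. The whole construction repeats one operation.

**Definition 6 (gluing).** Let $F=(V_F,E_F)$ and $G=(V_G,E_G)$ be hypergraphs with disjoint vertex sets, and let $e_0\in E_F$. Then $F*_{e_0}G$ is the hypergraph on $V_F\cup V_G$ whose edges are all $e\in E_F$ except the member $e_0$, all $f\in E_G$, and all sets $e_0\cup\{w\}$ with $w\in V_G$.

For example, if $F$ has the single vertex $a$ with edge $e_0=\{a\}$, and $G$ has vertices $u,v$ and the edge $\{u,v\}$, then $F*_{e_0}G$ is the triangle on $a,u,v$.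

**Definition 7 (the hypergraphs $H_k=H_k^{(m)}$).** Fix $m\ge1$. Let $H_1$ have $m$ vertices and one edge containing all of them. Given $H_{k-1}$, let $F_0$ be the hypergraph with no vertices and the single edge $\emptyset$, which is marked. For $j=0,\dots,m-1$ obtain $F_{j+1}$ from $F_j$ as follows: for each marked edge $e$ of $F_j$, one after another, glue a fresh copy $G_e$ of $H_{k-1}$ along $e$, so that $e$ is replaced by the edges $e\cup\{w\}$, $w\in V(G_e)$. These new edges are the marked edges of $F_{j+1}$. Put $H_k=F_m$.

By induction on $j$, the marked edges of $F_j$ all have size $j$, and the unmarked edges are the edges of the copies of $H_{k-1}$ used so far. So $H_k=F_m$ is $m$-uniform, by induction on $k$. For $k=2$ it is the tree hypergraph above: the edges of the copies of $H_1$ are the sibling sets, and the marked edges of $F_m$ are the branches.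

**Proposition 1.** Every coloring of $H_k^{(m)}$ with $k$ colors has a monochromatic edge.

*Proof.* We use induction on $k$. For $k=1$ the only edge is monochromatic. Let $k\ge2$, and let a coloring with colors $1,\dots,k$ be given.

Suppose first that some copy of $H_{k-1}$ used in the construction has no vertex of color $k$. Then this copy is colored with $k-1$ colors, so by induction it has a monochromatic edge, and this is an edge of $H_k$.

Suppose now that every copy contains a vertex of color $k$. We show by induction on $j$ that for each $j=0,\dots,m$ there is a marked edge of $F_j$ all of whose vertices have color $k$. For $j=0$ take $\emptyset$. Given such an edge $e$ of $F_j$ with $j<m$, the copy $G_e$ contains a vertex $w$ of color $k$, and $e\cup\{w\}$ is a marked edge of $F_{j+1}$ with all vertices of color $k$. For $j=m$ this is a monochromatic edge of $H_k$. $\square$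

So Theorem 1 follows if every $H_k^{(m)}$ can be realized by unit balls without boundary incidences. To get this, we want a class of hypergraphs that are all so realizable, that contains $F_0$ and $H_1$, and that is closed under gluing.

## Incidence with unit spheres to fourth order

To glue $G$ onto an edge $e_0$ of $F$, the natural wish is to bring $G$ to a different scale from $F$, so that the two hardly interfere. With unit balls one cannot do this directly: a homothety of ratio $\lambda$ turns unit balls into balls of radius $\lambda$. We therefore look for a degenerate position in which incidence with unit balls is governed, to leading order, by a simpler condition that does allow rescaling.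

Put points near the origin and ball centers near $(0,0,1)$. Move the points along the second axis and the centers along the first: $\hat p=(0,X,Z_p)$, $\hat q=(S,0,Z_q)$. For small $X,S$, with $Z_p$ near $0$ and $Z_q$ near $1$, the point is strictly inside the ball exactly when $Z_q-Z_p<\sqrt{1-S^2-X^2}$, and
$$\sqrt{1-S^2-X^2}=1-\frac{S^2+X^2}{2}-\frac{S^4+X^4}{8}-\frac{S^2X^2}{4}-\cdots .$$
Terms in $X$ alone can be absorbed into $Z_p$, and terms in $S$ alone into $Z_q$. The first term that couples the two is $S^2X^2/4$. If $S=s\delta$ and $X=x\delta$, it has order $\delta^4$. Corrections of order $\delta^4$ to $Z_p,Z_q$ compete with it, and so do corrections of order $\delta^3$ in the first coordinate of $\hat p$ and the second coordinate of $\hat q$, through the cross terms in the squares. This leads to the following form.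

**Definition 8 (the model).** For $p=(x,a,\alpha)\in\mathbb{R}^3$ (a "point") and $q=(s,b,\beta)\in\mathbb{R}^3$ (a "range") put
$$\Phi(p,q)=\alpha+as+bx+\beta-s^2x^2. \tag{1}$$
We say that $q$ contains $p$ if $\Phi(p,q)>0$. A representation of a hypergraph $(V,E)$ is a choice of points $p_v$ ($v\in V$) and ranges $q_e$ ($e\in E$) with $\Phi(p_v,q_e)>0$ if $v\in e$ and $\Phi(p_v,q_e)<0$ if $v\notin e$. A hypergraph with a representation is called representable.

For example, $H_1^{(m)}$ is represented by $p_i=(i,0,0)$ for $i=1,\dots,m$ and $q=(0,0,1)$, since $\Phi(p_i,q)=1$. The hypergraph $F_0$ is represented by $q=(0,0,0)$, as there is nothing to check. For the same points $p_i$, the range $(1,2w,\tfrac12-w^2)$ gives $\Phi=\tfrac12-(i-w)^2$, so for $w\in\{1,\dots,m\}$ it contains $p_w$ only.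

A representation is a finite system of strict inequalities in continuous functions, so it survives small perturbations. Hence we may always assume that the $x_v$ are pairwise distinct and that the $s_e$ are pairwise distinct. A subfamily of the edges of a representable hypergraph is again representable: drop the other ranges.

**Lemma 1.** Every representable hypergraph is realizable by unit balls in $\mathbb{R}^3$, with no point on the boundary of a ball used.

*Proof.* Take a representation with distinct $x_v$. For $\delta>0$ define, for each point $p=(x,a,\alpha)$ and each range $q=(s,b,\beta)$ of it,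
$$\hat p=\Bigl(\frac{a}{4}\delta^3,\ x\delta,\ \frac{x^2}{2}\delta^2+\Bigl(\frac{\alpha}{4}+\frac{x^4}{8}\Bigr)\delta^4\Bigr),\qquad \hat q=\Bigl(s\delta,\ \frac b4\delta^3,\ 1-\frac{s^2}{2}\delta^2-\Bigl(\frac\beta4+\frac{s^4}{8}\Bigr)\delta^4\Bigr).$$
The squares of the first and second coordinate differences are
$$s^2\delta^2-\frac{sa}{2}\delta^4+O(\delta^6),\qquad x^2\delta^2-\frac{xb}{2}\delta^4+O(\delta^6).$$
The third coordinate difference, $\hat q$ minus $\hat p$, is
$$1-\frac{s^2+x^2}{2}\delta^2-\Bigl(\frac{\alpha+\beta}{4}+\frac{x^4+s^4}{8}\Bigr)\delta^4,$$
and its square is
$$1-(s^2+x^2)\delta^2-\Bigl(\frac{\alpha+\beta}{2}+\frac{x^4+s^4}{4}\Bigr)\delta^4+\frac{(s^2+x^2)^2}{4}\delta^4+O(\delta^6).$$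
Add the three squares. The $\delta^2$ terms cancel. In the $\delta^4$ terms, $\frac14(s^2+x^2)^2-\frac14(x^4+s^4)=\frac12s^2x^2$, so
$$|\hat p-\hat q|^2=1-\frac{\delta^4}{2}\bigl(\alpha+\beta+as+bx-s^2x^2\bigr)+O(\delta^6)=1-\frac{\delta^4}{2}\Phi(p,q)+O(\delta^6).$$
There are finitely many pairs, and $\Phi(p_v,q_e)\ne0$ for each. So for all small $\delta$, $\hat p_v$ lies in the interior of the unit ball centered at $\hat q_e$ if $v\in e$, and outside the ball if $v\notin e$. The points $\hat p_v$ are distinct because their second coordinates $x_v\delta$ are. $\square$

## Four families of symmetries of $\Phi$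

The gain from passing to $\Phi$ is that one may transform all points and all ranges simultaneously without changing any incidence.

* **(S1)** $(x,a,\alpha)\mapsto(x+D,a,\alpha)$, $(s,b,\beta)\mapsto(s,\,b+2Ds^2,\,\beta-Db-D^2s^2)$ preserves $\Phi$.
* **(S2)** $(s,b,\beta)\mapsto(s+\tau,b,\beta)$, $(x,a,\alpha)\mapsto(x,\,a+2\tau x^2,\,\alpha-\tau a-\tau^2x^2)$ preserves $\Phi$.
* **(S3)** $(x,a,\alpha)\mapsto(x,a+c_2,\alpha+c_0+c_1x)$, $(s,b,\beta)\mapsto(s,b-c_1,\beta-c_0-c_2s)$ preserves $\Phi$.
* **(S4)** For $\kappa,\lambda>0$: $(x,a,\alpha)\mapsto(\lambda x,\kappa\lambda a,\kappa^2\alpha)$, $(s,b,\beta)\mapsto(\kappa s/\lambda,\ \kappa^2b/\lambda,\ \kappa^2\beta)$ multiplies $\Phi$ by $\kappa^2$.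

Here are the expansions. For (S1), the new value is
$$\alpha+as+(b+2Ds^2)(x+D)+\beta-Db-D^2s^2-s^2(x+D)^2 .$$
The terms $bD$ and $-Db$ cancel, the terms $2Ds^2x$ and $-2Ds^2x$ cancel, and the terms $2D^2s^2-D^2s^2-D^2s^2$ sum to $0$. What remains is $\Phi$. The form (1) is unchanged if we exchange $(x,a,\alpha)$ with $(s,b,\beta)$, and this exchange turns (S1) into (S2). For (S3), the changes $c_0+c_1x+c_2s$ and $-c_1x-c_0-c_2s$ cancel. For (S4),
$$\kappa^2\alpha+\kappa\lambda a\cdot\frac{\kappa s}{\lambda}+\frac{\kappa^2b}{\lambda}\cdot\lambda x+\kappa^2\beta-\frac{\kappa^2s^2}{\lambda^2}\cdot\lambda^2x^2=\kappa^2\Phi .$$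

So (S1) translates $x$, (S2) translates $s$, (S3) adds affine functions, and (S4) is the change of scale that unit balls did not have.

## Gluing by rescaling, and the conflict over $\beta$

We now try to glue $G$ onto an edge $e_0$ of $F$ in the model. Let $F$ be represented by $p_v=(x_v,a_v,\alpha_v)$ and $q_e=(s_e,b_e,\beta_e)$ with distinct $s_e$.

**Normalizing $e_0$.** The aim is $q_{e_0}=(0,0,0)$. Apply (S2) with $\tau=-s_{e_0}$, so that $s_{e_0}=0$; the $s_e$ remain distinct. Then apply (S3) with $c_1=b_{e_0}$, $c_0=\beta_{e_0}$, $c_2=0$, using the current values. This turns $q_{e_0}$ into $(0,0,0)$. Keep the letters for the new representation. Since $\Phi(p_v,(0,0,0))=\alpha_v$, we have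
$$\alpha_v>0\ (v\in e_0),\qquad \alpha_v<0\ (v\in V_F\setminus e_0),\qquad s_e\ne0\ (e\ne e_0). \tag{2}$$

**Rescaling $G$.** Let $G$ be represented by points $p_w=(x_w,a_w,\alpha_w)$ and ranges $q_f$. Suppose also that for each $w\in V_G$ we have a range $g_w$ that isolates $w$, that is, contains $p_w$ and no other $p_u$. Rescale all of these by (S4): a point $p_w$ becomes
$$P_w=(\lambda x_w,\ \kappa\lambda a_w,\ \kappa^2\alpha_w), \tag{3}$$
and a range $g=(t,b,\beta)$ becomes
$$R_g=\Bigl(\frac{\kappa t}{\lambda},\ \frac{\kappa^2 b}{\lambda},\ \kappa^2\beta\Bigr). \tag{4}$$
We want $R_{q_f}$ to realize $f$ and $R_{g_w}$ to realize $e_0\cup\{w\}$, while $q_e$ still realizes $e$ for $e\ne e_0$. Let $\lambda\to\infty$ with $\kappa$ fixed.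

New points against new ranges are under control by (S4). New points against old ranges give
$$\Phi(P_w,q_e)=\kappa^2\alpha_w+\kappa\lambda a_ws_e+\lambda b_ex_w+\beta_e-\lambda^2s_e^2x_w^2, \tag{5}$$
which tends to $-\infty$ as soon as $x_w\ne0$, because $s_e\ne0$. So no old range other than the discarded $q_{e_0}$ sees a new point. This is what the term $-s^2x^2$ does for us: without it, the leading coefficient would be $\kappa a_ws_e+b_ex_w$, whose sign we do not control. Finally, old points against new ranges give
$$\Phi(p_v,R_g)=\alpha_v+\frac{\kappa a_vt}{\lambda}+\frac{\kappa^2bx_v}{\lambda}+\kappa^2\beta-\frac{\kappa^2t^2x_v^2}{\lambda^2}\longrightarrow\alpha_v+\kappa^2\beta. \tag{6}$$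
To read the right edge off this limit, we want $\alpha_v+\kappa^2\beta$ to be negative for all $v$ when $g=q_f$, and to have the sign of $\alpha_v$ when $g=g_w$.

**Where this stops.** Suppose $e_0\ne\emptyset$ and $v\in e_0$. The two wishes give $\kappa^2\beta_{q_f}<-\alpha_v<\kappa^2\beta_{g_w}$. Thus every isolating range must have a larger last coordinate than every $q_f$. But a natural way to isolate makes the last coordinate very negative. Take the range $(t,2t^2x_w,\beta)$ with $\beta=1-\alpha_w-a_wt-t^2x_w^2$. Completing the square,
$$\Phi\bigl(p_u,(t,2t^2x_w,\beta)\bigr)=1+(\alpha_u-\alpha_w)+(a_u-a_w)t-t^2(x_u-x_w)^2, \tag{7}$$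
which is $1$ for $u=w$ and, if the $x_u$ are distinct, negative for $u\ne w$ and large $t$. This isolates every vertex, but if $x_w\neq 0$ then $\beta\to-\infty$ as $t\to\infty$.

A different choice of isolating ranges need not help. Take $G=H_1^{(2)}$ with its representation $p_1=(1,0,0)$, $p_2=(2,0,0)$, $q_f=(0,0,1)$. Here $\beta_{q_f}=1$, so we would need a range $(t,b,\beta)$ with $\beta>1$ that isolates vertex $2$. The function $h(x)=\beta+bx-t^2x^2$ is concave, $h(0)=\beta>0$, and $h(2)>0$ because vertex $2$ is contained. By concavity $h(1)>0$, so vertex $1$ is contained too. Shifting all the last coordinates of $G$ by (S3), $\alpha\mapsto\alpha+c_0$, $\beta\mapsto\beta-c_0$, does not affect the inequality $\beta_{q_f}<\beta_{g_w}$. So this representation cannot be used in this way, and a better representation of $G$ is needed.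

**The shear that resolves the conflict.** Apply (S3) to $G$ with $c_2=-A$, $c_0=KA$, $c_1=0$. Then the last coordinate of a range with first coordinate $t$ changes by $-A(K-t)$. If $K$ exceeds all $t_f$, the ranges $q_f$ are pushed down, as far as we like. Ranges with $t>K$ are pushed up. The isolating range in (7) has last coordinate
$$1-\alpha_w-a_wt-t^2x_w^2-KA+At$$
after the shear, and for large $A$ we can make this exactly $0$ by choosing $t$ of order $A/x_w^2$. Such a $t$ is also large enough for (7) to isolate. This is the content of the next lemma.

## Representations with isolating ranges at height zero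

**Lemma 2.** Every representable $G=(V,E)$ has a representation $p_w=(x_w,a_w,\alpha_w)$, $q_f=(t_f,b_f,\beta_f)$ with

1. $x_w>0$ for all $w\in V$;
2. $\beta_f<0$ for all $f\in E$;
3. for every $w\in V$ there is a range $g_w=(t_w,B_w,0)$ with $\Phi(p_w,g_w)>0$ and $\Phi(p_u,g_w)<0$ for all $u\ne w$.

*Proof.*

**Step 1: making the $x_w$ positive.** Start with a representation with distinct $x_w$. By (S1) with large $D$ we may assume that all $x_w>0$; they stay distinct. Write this representation as $p_w=(x_w,a_w,\alpha_w)$, $q_f=(t_f,b_f,\beta_f)$.

**Step 2: pushing the $\beta_f$ below zero.** Fix $K$ with $K\ge t_f+1$ for all $f\in E$. For $A>0$ apply (S3) with $c_2=-A$, $c_0=KA$, $c_1=0$. The points become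
$$p_w^A=(x_w,\ a_w-A,\ \alpha_w+KA),$$
and the last coordinate of $q_f$ becomes $\beta_f-KA+At_f=\beta_f-A(K-t_f)\le\beta_f-A$. For large $A$ this is negative for all $f$. So properties 1 and 2 hold for large $A$.

**Step 3: isolating at height zero.** The aim is property 3 for the points $p_w^A$ when $A$ is large. For any real $t$ and any $u\in V$, since $2t^2x_wx_u-t^2x_u^2=t^2x_w^2-t^2(x_u-x_w)^2$,
$$\Phi\bigl(p_u^A,(t,2t^2x_w,0)\bigr)=\alpha_u+KA+(a_u-A)t+t^2x_w^2-t^2(x_u-x_w)^2. \tag{8}$$
We choose $t$ so that this equals $1$ at $u=w$: let $t_w$ be the larger root of
$$x_w^2t^2-(A-a_w)t+(KA+\alpha_w-1)=0 .$$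
The discriminant $(A-a_w)^2-4x_w^2(KA+\alpha_w-1)$ is quadratic in $A$ with leading coefficient $1$, so it is positive for large $A$, and $t_w$ exists. The larger root is at least the midpoint of the two roots, so
$$t_w\ge\frac{A-a_w}{2x_w^2}\longrightarrow\infty\qquad(A\to\infty).$$
Put $g_w=(t_w,\,2t_w^2x_w,\,0)$. By the choice of $t_w$ we have $\Phi(p^A_w,g_w)=1>0$. For $u\ne w$, subtract the value of (8) at $w$, which is $1$, from the value at $u$. The terms $KA$, $-At_w$ and $t_w^2x_w^2$ cancel, and
$$\Phi(p_u^A,g_w)=1+(\alpha_u-\alpha_w)+(a_u-a_w)t_w-t_w^2(x_u-x_w)^2 .$$
Since $x_u\ne x_w$ and $t_w\to\infty$ as $A\to\infty$, this is negative for large $A$. There are finitely many conditions, so one value of $A$ serves all $w,u\in V$ and all $f\in E$. $\square$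

Let us see this on the example that blocked us: $p_1=(1,0,0)$, $p_2=(2,0,0)$, $q_f=(0,0,1)$. Take $K=1$ and $A=20$. The points become $(1,-20,20)$ and $(2,-20,20)$, and $q_f$ becomes $(0,0,-19)$. For $w=1$ the equation is $t^2-20t+19=0$, with larger root $t_1=19$; then $\Phi=1$ at vertex $1$ and $1-19^2<0$ at vertex $2$. For $w=2$ it is $4t^2-20t+19=0$, with larger root $t_2=(5+\sqrt6)/2>3$; then $\Phi=1$ at vertex $2$ and $1-t_2^2<0$ at vertex $1$.

## Closure under gluing

**Lemma 3.** If $F$ and $G$ are representable, so is $F*_{e_0}G$.

*Proof.*

**Step 1: setting up.** Represent $F$ with distinct $s_e$, normalized as above so that $q_{e_0}=(0,0,0)$ and (2) holds. Represent $G$ as in Lemma 2. Fix $\kappa>0$ so large that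
$$\kappa^2\beta_f<-1-\max_{v\in V_F}|\alpha_v|\qquad\text{for all } f\in E_G,$$
which is possible since all $\beta_f<0$ (if $V_F=\emptyset$, read the maximum as $0$). For $\lambda>0$ use the points $p_v$ ($v\in V_F$) and $P_w$ ($w\in V_G$) from (3), and use the ranges $q_e$ ($e\in E_F$, $e\ne e_0$) and $R_g$ from (4) for $g\in\{q_f:f\in E_G\}\cup\{g_w:w\in V_G\}$. The range $R_{q_f}$ is to realize $f$, and $R_{g_w}$ is to realize $e_0\cup\{w\}$. We check the four kinds of pairs.

**Step 2: new point, new range.** By (S4), $\Phi(P_w,R_g)=\kappa^2\Phi(p_w,g)$. So among the new points, $R_{q_f}$ contains exactly those of $f$, and $R_{g_w}$ contains exactly $P_w$.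

**Step 3: old point, new range.** By (6), $\Phi(p_v,R_g)\to\alpha_v+\kappa^2\beta$ as $\lambda\to\infty$. For $g=q_f$ the limit is less than $-1$ by the choice of $\kappa$, so for large $\lambda$ the range $R_{q_f}$ contains no old point. For $g=g_w$ we have $\beta=0$, and the limit is $\alpha_v\ne0$, so by (2), for large $\lambda$ the range $R_{g_w}$ contains exactly the old points of $e_0$.

**Step 4: new point, old range.** Let $e\ne e_0$. By (5), $\Phi(P_w,q_e)$ is a quadratic polynomial in $\lambda$ with leading coefficient $-s_e^2x_w^2$, which is negative because $s_e\ne0$ and $x_w>0$. So for large $\lambda$ the range $q_e$ contains no new point.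

**Step 5: old point, old range.** Here nothing has changed: $q_e$ contains exactly the old points of $e$.

There are finitely many pairs, so for $\lambda$ large enough all four checks hold at once, and we have a representation of $F*_{e_0}G$. $\square$

## Proof of Theorem 1

Fix $m\ge1$. We show by induction on $k$ that $H_k^{(m)}$ is representable. For $k=1$ we gave a representation after Definition 8. For $k\ge2$, the hypergraph $F_0$ is representable by $q=(0,0,0)$, the copies of $H_{k-1}$ are representable by induction, and $H_k=F_m$ arises from $F_0$ by finitely many gluings of such copies. Each of them preserves representability by Lemma 3; when the lemma requires distinct $s_e$ or distinct $x_v$, we perturb.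

Lemma 1 realizes $H_k^{(m)}$ by a finite set $P\subset\mathbb{R}^3$ and finitely many unit balls with no point of $P$ on a boundary. Since $H_k^{(m)}$ is $m$-uniform, each ball contains exactly $m$ points of $P$. By Proposition 1, every $k$-coloring of $P$ makes one of these $m$-sets monochromatic. This is Theorem 1. $\blacksquare$

Consequently, for no $k,m$ can every finite $P\subset\mathbb{R}^3$ be $k$-colored so that no unit ball contains at least $m$ points of $P$, all of one color: the chromatic number for unit balls in $\mathbb{R}^3$ is unbounded.

## Convex bodies with positive curvature: statement and the facts used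

The proof used the ball only in Lemma 1. We now replace that lemma by one for more general bodies.

We recall some differential geometry. A convex body $C\subset\mathbb{R}^d$ has $C^4$ boundary if near each boundary point $C=\{\rho\le0\}$ for a $C^4$ function $\rho$ with $\nabla\rho\ne0$; equivalently, after a rotation of the axes, $C$ is locally the region on one side of the graph of a $C^4$ function. The outer unit normal is $\nabla\rho/|\nabla\rho|$. The tangent space is $\ker d\rho$, and the normal curvature in a unit tangent direction $\xi$ is $\operatorname{Hess}\rho(\xi,\xi)/|\nabla\rho|$, with the sign for which spheres have positive curvature. The principal curvatures are the eigenvalues of this quadratic form on $\ker d\rho$, so they are all positive exactly when $\operatorname{Hess}\rho$ is positive definite on $\ker d\rho$. For example, a ball or an ellipsoid $\sum x_i^2/r_i^2\le1$ has this property, since $\rho=\sum x_i^2/r_i^2-1$ has a positive definite Hessian.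

The Gauss map $N:\partial C\to S^{d-1}$ sends a boundary point to its outer unit normal; for the unit ball centered at $0$ it is $N(w)=w$. For $d=3$ and $C$ with $C^4$ boundary and positive principal curvatures, $N$ is a $C^3$ diffeomorphism onto $S^2$. Indeed, $N$ is $C^3$, and the eigenvalues of its differential are the principal curvatures, so $dN$ is invertible. It is surjective: given a unit vector $\nu$, a maximizer of $\langle\nu,\cdot\rangle$ on $C$ is a boundary point with normal $\nu$. It is injective: if two distinct boundary points have the same normal $\nu$, then both maximize $\langle\nu,\cdot\rangle$ on $C$, because the tangent plane of a convex body at a boundary point supports it. Then the segment between them lies in $\partial C$, which gives normal curvature $0$ at its endpoint, a contradiction. By the inverse function theorem $N^{-1}$ is $C^3$.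

**Theorem 2.** Let $d\ge3$ and let $C\subset\mathbb{R}^d$ be a convex body with $C^4$ boundary all of whose principal curvatures are positive (for example a ball or an ellipsoid). Then:

(a) For all $k,m$ there are a finite $P\subset\mathbb{R}^d$ and finitely many translates of $C$, each containing exactly $m$ points of $P$, such that every $k$-coloring of $P$ makes one of these $m$-sets monochromatic.

(b) (Dual.) For all $k,m$ there is a finite family of translates of $C$ such that for every $k$-coloring of the family some point lies in exactly $m$ members, all of the same color.

(c) For all $m\ge2$, $r\ge1$ there is an $m$-uniform hypergraph realizable by translates of $C$ with chromatic number exactly $r$.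

**Corollary.** For unit balls in $\mathbb{R}^d$, the chromatic number is bounded in the sense of the problem if and only if $d\le2$.

## Slicing down to dimension three

**Step 1: it suffices to prove (a) for $d=3$.** Translating $C$ does not change the family of its translates, so assume $0\in\operatorname{int}C$. Let $L$ be a $3$-dimensional linear subspace. For $u\in L$ we have $(C+u)\cap L=(C\cap L)+u$. So if a hypergraph is realized by a point set $P\subset L$ and translates $(C\cap L)+u$ with $u\in L$, then it is realized by $P$ and the translates $C+u$. It remains to see that $C\cap L$ is a convex body in $L$ with $C^4$ boundary and positive principal curvatures.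

It is compact and convex, and it has interior points in $L$ because $0\in\operatorname{int}C$. Let $w\in\partial C\cap L$. The tangent hyperplane of $C$ at $w$ supports $C$, so it misses the interior point $0$. Since $0\in L$, the hyperplane does not contain $L$. So $w$ is a boundary point of $C\cap L$ in $L$. Conversely, points of $L\cap\operatorname{int}C$ are interior points of $C\cap L$ in $L$, so the boundary of $C\cap L$ in $L$ is $\partial C\cap L$. Let $\rho$ be a local $C^4$ defining function of $C$ near $w$. Near $w$ we have $C\cap L=\{\rho|_L\le0\}$. The direction space of the tangent hyperplane is $\ker d\rho$, and it does not contain $L$, because $w\in L$ and the hyperplane itself does not. So $\nabla(\rho|_L)\ne0$. Finally, $\operatorname{Hess}\rho$ is positive definite on $\ker d\rho$, hence on $\ker d\rho\cap L$, which is the tangent space of $\partial C\cap L$ at $w$. So $C\cap L$ has positive principal curvatures.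

From now on $d=3$.

## A boundary point where the curvature bends the right way

**Step 2: the curvature function $g$ and its local form $K$.** Fix a unit vector $\eta$ and parametrize the unit circle in $\eta^\perp$ by angle as $\nu(\theta)$. Since $\eta\perp\nu(\theta)$, the vector $\eta$ is tangent to $\partial C$ at the point $N^{-1}(\nu(\theta))$. Let $g(\theta)>0$ be the normal curvature of $\partial C$ at this point in the direction $\eta$. The function $g$ is $2\pi$-periodic.

Fix any $\theta_*$ and use the orthonormal coordinates $(x,y,z)$ with $e_1=\nu'(\theta_*)$, $e_2=\eta$, $e_3=-\nu(\theta_*)$. Replacing $\theta$ by $\theta+\theta_*$, we have $\nu(\theta)=(\sin\theta,0,-\cos\theta)$, and $\theta_*$ becomes $0$. The outer normal at $N^{-1}(\nu(0))$ is $-e_3$. So in an open neighborhood $U$ of this point, $C\cap U=\{z\ge\varphi(x,y)\}\cap U$ with $\varphi\in C^4$, and the outer normal on $\partial C\cap U$ is proportional, with a positive factor, to $(\varphi_x,\varphi_y,-1)$. For $\theta$ near $0$ put $\sigma=\tan\theta$ and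
$$w(\sigma)=N^{-1}(\nu(\theta))=(w_1,w_2,\varphi(w_1,w_2)).$$
The normal $\nu(\theta)$ is proportional to $(\sigma,0,-1)$, so
$$\nabla\varphi(w_1,w_2)=(\sigma,0). \tag{9}$$
Let $K(\sigma)=\varphi_{yy}(w_1(\sigma),w_2(\sigma))$. Here $\varphi_{yy}$ is $C^2$ and $w_1,w_2$ are $C^3$ functions of $\sigma$, because $N^{-1}$ is $C^3$. So $K$ is $C^2$. With $\rho=\varphi(x,y)-z$, the normal curvature in the unit tangent direction $e_2$ at $w(\sigma)$ is $\varphi_{yy}/\sqrt{1+|\nabla\varphi|^2}$, so
$$g(\theta)=\frac{K(\sigma)}{\sqrt{1+\sigma^2}},\qquad\text{that is,}\qquad K(\sigma)=\sqrt{1+\sigma^2}\;g(\arctan\sigma).$$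
In particular $K>0$. The first formula shows that $g$ is $C^2$ near $\theta_*$, and $\theta_*$ was arbitrary, so $g$ is $C^2$ everywhere. Expanding the second, with $\sqrt{1+\sigma^2}=1+\frac12\sigma^2+o(\sigma^2)$ and $\arctan\sigma=\sigma+o(\sigma^2)$,
$$K(\sigma)=g(0)+g'(0)\sigma+\tfrac12\bigl(g(0)+g''(0)\bigr)\sigma^2+o(\sigma^2). \tag{10}$$

**Step 3: choosing the base point.** We want the quadratic coefficient in (10) to be positive. Since $g'$ is periodic, $\int_0^{2\pi}g''\,d\theta=0$, and therefore
$$\int_0^{2\pi}(g+g'')\,d\theta=\int_0^{2\pi}g\,d\theta>0 .$$
So $g(\theta_0)+g''(\theta_0)>0$ for some $\theta_0$. Carry out Step 2 with $\theta_*=\theta_0$. Then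
$$K(\sigma)=K_0+K_1\sigma+c\,\sigma^2+o(\sigma^2),\qquad c=\tfrac12\bigl(g(0)+g''(0)\bigr)>0. \tag{11}$$

For the unit ball centered at $0$ we have $\varphi=-\sqrt{1-x^2-y^2}$ and $g\equiv1$. At $y=0$, (9) reads $x/\sqrt{1-x^2}=\sigma$, and $\varphi_{yy}=1/\sqrt{1-x^2}=\sqrt{1+\sigma^2}$. So $K_0=1$, $K_1=0$ and $c=\frac12$.

## Realizing the model by translates of $C$

**Step 4: the points and the translates.** The aim is to prove that every representable hypergraph is realizable by translates of $C$. As $\sigma$ varies, the cross-section of $\partial C$ at $w(\sigma)$ in the $y$-direction has second-order term $\frac12K(\sigma)y^2$. We will put the points on a parabola that follows the constant and linear terms of $K$. What is left over is $-\frac12c\sigma^2x^2$, which produces the term $-s^2x^2$.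

Let a representation $p_v=(x_v,a_v,\alpha_v)$, $q_e=(s_e,b_e,\beta_e)$ with distinct $x_v$ be given. For $\varepsilon>0$ put $\sigma_e=\varepsilon s_e$ and
$$A_v=-\tfrac12K_1x_v^2-\tfrac12c\varepsilon a_v,\qquad C_v=\tfrac12K_0x_v^2+\tfrac12c\varepsilon^2\alpha_v,$$
$$B_e=-\frac{c\varepsilon^2b_e}{2K(\sigma_e)},\qquad D_e=\tfrac12c\varepsilon^2\beta_e+\tfrac12K(\sigma_e)B_e^2,$$
and for $\delta>0$
$$\hat p_v=(\delta^2A_v,\ \delta x_v,\ \delta^2C_v),\qquad u_e=-w(\sigma_e)-(0,\ \delta B_e,\ \delta^2D_e).$$
Then
$$\hat p_v-u_e=w(\sigma_e)+\bigl(\delta^2A_v,\ \delta(x_v+B_e),\ \delta^2(C_v+D_e)\bigr).$$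
If $\varepsilon$ is small, every $w(\sigma_e)$ is defined and lies in the open set $U$; then for small $\delta$ all the points $\hat p_v-u_e$ lie in $U$. So $\hat p_v\in C+u_e$ if and only if the third coordinate of $\hat p_v-u_e$ is at least the value of $\varphi$ below it.

**Step 5: comparing with $\varphi$ to order $\delta^2$.** Fix $\varepsilon$. By Taylor's formula at $(w_1,w_2)=(w_1(\sigma_e),w_2(\sigma_e))$ and (9),
$$\varphi\bigl(w_1+\delta^2A_v,\ w_2+\delta(x_v+B_e)\bigr)=\varphi(w_1,w_2)+\sigma_e\delta^2A_v+\tfrac12K(\sigma_e)\delta^2(x_v+B_e)^2+o(\delta^2);$$
the first-order term in $y$ vanishes because $\varphi_y=0$ there, and the other second-order terms are $O(\delta^3)$. The third coordinate of $\hat p_v-u_e$ is $\varphi(w_1,w_2)+\delta^2(C_v+D_e)$. So the third coordinate minus the value of $\varphi$ is $\delta^2\Theta_{ve}+o(\delta^2)$ as $\delta\to0$, with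
$$\Theta_{ve}=C_v+D_e-\sigma_eA_v-\tfrac12K(\sigma_e)(x_v+B_e)^2 .$$

**Step 6: $\Theta$ is $\Phi$ to leading order.** Substitute the definitions, with $K=K(\sigma_e)$. The terms $\frac12KB_e^2$ from $D_e$ and $-\frac12KB_e^2$ from the square cancel. The cross term is $-KB_ex_v=\frac12c\varepsilon^2b_ex_v$. The term $-\sigma_eA_v$ is $\frac12K_1\sigma_ex_v^2+\frac12c\varepsilon^2a_vs_e$. Hence
$$\Theta_{ve}=\tfrac12c\varepsilon^2(\alpha_v+\beta_e+a_vs_e+b_ex_v)+\tfrac12x_v^2\bigl(K_0+K_1\sigma_e-K(\sigma_e)\bigr).$$
By (11), $K_0+K_1\sigma_e-K(\sigma_e)=-c\varepsilon^2s_e^2+o(\varepsilon^2)$. Therefore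
$$\Theta_{ve}=\tfrac12c\,\varepsilon^2\,\Phi(p_v,q_e)+o(\varepsilon^2)\qquad(\varepsilon\to0).$$

**Step 7: choosing $\varepsilon$, then $\delta$.** There are finitely many pairs, $\Phi(p_v,q_e)\ne0$, and $c>0$. Fix $\varepsilon$ so small that every $\Theta_{ve}$ has the sign of $\Phi(p_v,q_e)$, then take $\delta$ small. Now if $v\in e$ then $\hat p_v$ is in the interior of $C+u_e$, and if $v\notin e$ it is outside $C+u_e$. No point is on a boundary, and the $\hat p_v$ are distinct because the $\delta x_v$ are. So every representable hypergraph is realizable by translates of $C$.

**Step 8: conclusion of (a).** The hypergraph $H_k^{(m)}$ is representable, as shown in the proof of Theorem 1. Realize it by translates of $C$ using Step 7. It is $m$-uniform, so each translate used contains exactly $m$ points of $P$, and by Proposition 1 every $k$-coloring of $P$ makes one of these $m$-sets monochromatic. With Step 1 this proves (a) for all $d\ge3$. $\square$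

## Duality, exact chromatic numbers, and the classification by dimension

**Proof of Theorem 2(b).** We have $p\in C+u$ if and only if $p-u\in C$, that is, if and only if $-u\in C+(-p)$. Take $P$ and the translates $C+u$ from (a). Replace each point $p\in P$ by the translate $C-p$; these translates are distinct because the points are. A $k$-coloring of the family $\{C-p:p\in P\}$ is a $k$-coloring of $P$. By (a) some translate $C+u$ contains exactly $m$ points of $P$, all of one color. Then the point $-u$ lies in exactly $m$ members of the family, all of that color. $\square$

**Proof of Theorem 2(c).** Start from a realization of $H_r^{(m)}$ by translates of $C$. By Proposition 1 its chromatic number exceeds $r$, and it is finite since all edges have $m\ge2$ vertices. Delete the edges one at a time; the hypergraphs that arise are still realizable by translates of $C$ and $m$-uniform. Deleting an edge does not raise the chromatic number. It lowers it by at most $1$: given a proper coloring of the smaller hypergraph, give one vertex of the deleted edge a new color. Every edge that contains this vertex, including the deleted one, has another vertex, whose color is different, and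 every other edge is unchanged. So this is a proper coloring of the larger hypergraph with one more color. When no edges remain, the chromatic number is $1$. Descending from a value above $r$ to $1$ in steps of at most $1$, the chromatic number takes the value $r$. (For $r=1$ the hypergraph obtained has no edges, and it is $m$-uniform in the trivial sense.) $\square$

**Proof of the Corollary.** For $d=1$, alternate coloring gives boundedness with $k=m=2$, as shown after Definition 4. For $d=2$, boundedness with $k=3$ is Fact A applied to the unit disk. For $d\ge3$, Theorem 2(a) applied to the unit ball gives, for all $k$ and $m$, a finite point set for which every $k$-coloring leaves a monochromatic unit ball with $m$ points, so the chromatic number is unbounded. $\square$
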